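# Rerooting a uniform spanning tree: a diameter bound of order $n/\sqrt d$

## 1. A spanning tree whose root takes a random step

Throughout, $G=(V,E)$ is a finite, simple, connected graph with $n=|V|\ge 2$ vertices, $d_v$ is the degree of $v$, and $x\sim y$ means that $x,y$ are adjacent in $G$. A spanning tree is a set of edges that contains no cycle and connects all of $V$. If a spanning tree $T$ is rooted at $\rho$, the parent $q(v)$ of a vertex $v\ne\rho$ is the first vertex after $v$ on the $T$-path from $v$ to $\rho$. We write $(T,\rho)$ for the rooted tree.

**Definition (update).** Let $(T,x)$ be a rooted spanning tree with parent map $q$, and let $y\sim x$. The updated rooted tree is $(T',y)$, where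
$$T'=T+xy-y\,q(y).$$

If $xy\in T$, then $q(y)=x$, so $T'=T$ and only the root moves. If $xy\notin T$, adding $xy$ closes a cycle made of $xy$ and the $T$-path from $y$ to $x$. That path starts with the edge $y\,q(y)$, so removing this edge leaves a spanning tree. We read off the new parent map:
$$q'(x)=y,\qquad q'(v)=q(v)\quad (v\ne x,y). \tag{1}$$
Indeed, the $n-1$ edges $\{v,q'(v)\}$, $v\neq y$, are exactly the edges of $T'$. Following $q'$ from any vertex, we follow $q$ until we meet $x$ or $y$, and from $x$ we step to $y$; so we always end at $y$.

**Example.** Let $G$ be the triangle on $1,2,3$ and $T=\{12,23\}$ with root $1$. Moving the root to $3$ adds $13$ and removes $3\,q(3)=32$, which gives $\{12,13\}$ rooted at $3$. Moving the root from $1$ to $2$ adds and removes $12$, so the tree stays and the root becomes $2$.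

This is one step of the Aldous–Broder dynamics. Let $\pi(v)=d_v/2|E|$. A uniform spanning tree (UST) is a uniformly random element of the finite set of spanning trees of $G$. We use the following randomness for the whole lecture: $T$ is a UST, $X_0\sim\pi$ is independent of $T$, and given $(T,X_0)$ the vertex $X_1$ is a uniform neighbor of $X_0$. Let $(T',X_1)$ be the update of $(T,X_0)$ along $X_0X_1$.

**Lemma 1 (stationarity).** $(T',X_1)$ has the same law as $(T,X_0)$.

**Proof.** The law of $(T,X_0)$ is proportional to the weight $\mu(T,x)=d_x$, so we must show that $\mu$ is stationary. Fix a target $(T',y)$; we count its predecessors.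

If $(T,x)$ moves to $(T',y)$, then $xy\in T'$ and $T=T'-xy+yz$, where $z$ is the parent of $y$ in $(T,x)$. Here $z\sim y$. Moreover $T'-xy=T-yz$, and in $T-yz$ the parent $z$ of $y$ is still connected to the root $x$. So $z$ lies in the component of $T'-xy$ containing $x$ (possibly $z=x$).

Conversely, take a $T'$-neighbor $x$ of $y$ and a $G$-neighbor $z$ of $y$ in the component of $T'-xy$ containing $x$. Then $T=T'-xy+yz$ is a spanning tree. Rooted at $x$, its path from $y$ to the root starts with $yz$, so $y$ has parent $z$ and the update along $xy$ gives back $T'$. Distinct pairs $(x,z)$ give distinct predecessors $(T,x)$, because $z$ is recovered as the parent of $y$.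

How many pairs are there? For each $G$-neighbor $z$ of $y$ exactly one $x$ is allowed, namely the first vertex after $y$ on the $T'$-path from $y$ to $z$. So there are exactly $d_y$ predecessors. Each contributes $\mu(T,x)\cdot\frac1{d_x}=1$. The total is $d_y=\mu(T',y)$. $\square$

On the triangle, take $T'=\{12,23\}$ and $y=1$. Then $x=2$ and $z\in\{2,3\}$, so the predecessors are $(\{12,23\},2)$ and $(\{23,13\},2)$: two of them, and $d_1=2$.

What the chain is for: a functional of the rooted tree has the same expectation before and after a step. If we find a quantity that a step can increase by very little, then it also decreases by very little on average. We choose the quantity so that a tree with large diameter would force a large decrease.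

## 2. Diameter of order $n/\sqrt d$: cycles, cliques and necklaces

The diameter $D$ of a tree is the largest tree distance between two of its vertices. The question, from Asaf Nachmias and Yuval Peres, "The local limit of uniform spanning trees", arXiv:2011.08833 (2020), is this. Let $G_n$ be simple, finite, connected, $d(n)$-regular graphs with $d(n)\to\infty$, and let $D_n$ be the diameter of a UST of $G_n$. Is $\mathbb E D_n=O\big(|V(G_n)|/\sqrt{d(n)}\big)$?

The answer is yes. Let $\delta\ge 1$ and $\Delta$ be the minimal and maximal degree, $\bar d=2|E|/n$ the average degree, and $r=\bar d/\delta\ge1$.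

**Theorem 1.** $\mathbb E D\le 132\,r\,n/\sqrt\delta$. In particular, if $G$ is $d$-regular, then $\mathbb E D\le 132\,n/\sqrt d$.

So the bound holds for every $d\ge 1$; the hypothesis $d\to\infty$ is not needed.

**Theorem 2.** (a) $\mathbb E D\le 912\,\bigl(1+\log_2(\Delta/\delta)\bigr)\,n/\sqrt\delta$. (b) For $1\le k\le 36\sqrt\delta$, the expected number of vertices that are midpoints of a path of length $2k$ in $T$ is at most $2160\,rn/k$. (c) The bound of Theorem 1 for regular graphs is sharp up to the constant.

**The smallest degrees.** For $d=1$ the graph is a single edge and $D=1$. For $d=2$ it is a cycle; every spanning tree is a path with $n-1$ edges, so $D=n-1$.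

**The complete graph $K_N$.** Fix two vertices $u,v$. By Cayley's formula $K_N$ has $N^{N-2}$ spanning trees, and by its standard extension there are $(k+1)N^{N-k-2}$ spanning forests with $k+1$ trees in which $k+1$ prescribed vertices lie in distinct trees. Spanning trees containing a given path with $k$ edges correspond to such forests for the $k+1$ vertices of the path. There are $(N-2)(N-3)\cdots(N-k)$ paths of length $k$ from $u$ to $v$. Hence in a UST of $K_N$
$$\mathbb P(\mathrm{dist}(u,v)=k)=(N-2)(N-3)\cdots(N-k)\,\frac{k+1}{N^{k}}\le\frac{k+1}{N}. \tag{2}$$
For $N=3$ the exact values are $2/3$ and $1/3$, as they should be. So $\mathrm{dist}(u,v)$ is typically at least of order $\sqrt N$. It is a known fact, supplied with the question, that the UST diameter of the complete graph on $d+1$ vertices is of order $\sqrt d$, which is $n/\sqrt d$ for $n=d+1$.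

**Necklaces of cliques, and the proof of Theorem 2(c).** The source of the question also supplies the fact that chains of cliques $K_{d+1}$, modified to be $d$-regular, have UST diameter of order $n/\sqrt d$. Here is one modification that we can check completely. Let $d\ge2$ and $m\ge2$. Take blocks $H_1,\dots,H_m$, each a copy of $K_{d+1}$ with one edge $u_iv_i$ deleted, and add the linking edges $v_iu_{i+1}$, indices modulo $m$. The graph is simple, connected and $d$-regular with $n=m(d+1)$.

Let $T$ be a spanning tree. Every component of $T\cap H_i$ must reach the rest of the graph through $u_i$ or $v_i$, so $T\cap H_i$ has $1+\varepsilon_i$ components with $\varepsilon_i\in\{0,1\}$, and $u_i,v_i$ are separated if $\varepsilon_i=1$. Counting edges,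
$$md+m-1=n-1=\sum_i(d-\varepsilon_i)+\#\{\text{linking edges in }T\}.$$
So exactly one thing is broken: either one linking edge is missing, or one $\varepsilon_i$ equals $1$. Conversely, given the broken item, any choice of spanning trees in the unbroken blocks (and, if a block is broken, of a two-component spanning forest separating its $u_i,v_i$) gives a spanning tree. Hence, given the broken item, the trees in the unbroken blocks are independent USTs of their blocks. Going around the necklace from one side of the broken item to the other, a path of $T$ crosses at least $m-1$ unbroken blocks, so $D$ is at least the sum of $\mathrm{dist}(u_i,v_i)$ over $m-1$ of them.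

A UST of $H_i$ is a UST of $K_N$, $N=d+1$, conditioned not to contain $u_iv_i$, that is, conditioned on $\mathrm{dist}\ge2$, an event of probability $1-2/N$ by (2). So for $k\ge 2$ its distance satisfies $\mathbb P(\mathrm{dist}=k)\le (k+1)/(N-2)$. Put $x=\sqrt{N-2}$ and $K=\lfloor x/2\rfloor$. If $K\ge 2$,
$$\mathbb P(\mathrm{dist}\le K)\le\frac{1}{N-2}\sum_{k=2}^K(k+1)=\frac{K^2+3K-4}{2(N-2)}\le\frac{x^2/4+3x/2-4}{2x^2}\le\frac12,$$
the last step because $\frac34x^2-\frac32x+4>0$ for all $x$. If $K\le1$ the probability is $0$. So $\mathrm{dist}> x/2$ with probability at least $\frac12$, and $\mathbb E\,\mathrm{dist}\ge\sqrt{d-1}/4\ge\sqrt d/6$. Therefore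
$$\mathbb E D\ge(m-1)\frac{\sqrt d}6\ge\frac{m\sqrt d}{12}=\frac{n}{\sqrt d}\cdot\frac{d}{12(d+1)}\ge\frac{n}{18\sqrt d}.$$
This proves Theorem 2(c): for regular graphs no bound of smaller order is possible, for any $d\ge2$ and arbitrarily large $n$.

## 3. Long branches are created at two vertices and destroyed at bottlenecks

We now choose the quantity to watch along the chain.

**Definition.** In a rooted tree $(T,\rho)$, a *descending path* from $v$ is a path starting at $v$ in which each vertex is the parent of the next. For $s\ge1$ let $S_s(T,\rho)$ be the set of vertices from which there is a descending path of length $s$. For $v\in S_s(T,\rho)$ let $K_v(T,\rho)$ be the set of vertices that lie on *every* descending path of length $s$ from $v$: the bottlenecks of $v$. (The number $s$ will always be clear.)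

**Example.** If $T$ is a path $0,1,\dots,L$ rooted at $0$, then $S_s=\{0,\dots,L-s\}$ and $K_v=\{v,\dots,v+s\}$. In a complete binary tree rooted as usual, a vertex with descendants $s$ levels below has descending paths of length $s$ through both children, so $K_v=\{v\}$.

**Lemma 2.** Let $(T',y)$ be the update of $(T,x)$ along $xy$ and let $v\notin\{x,y\}$. Every descending path from $v$ in $(T',y)$ avoids $x$ and $y$ and is a descending path from $v$ in $(T,x)$.

**Proof.** Let $u$ be on the path, so following $q'$ from $u$ reaches $v$. The vertex $y$ is the root of $T'$, and by (1) following $q'$ from $x$ visits only $x$ and $y$. As $v\notin\{x,y\}$, we get $u\notin\{x,y\}$. So $q'(u)=q(u)$ for all vertices $u$ of the path, and the path is descending for $q$. $\square$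

**Lemma 3 (balance).** For every $s\ge1$ and $f:V\to[0,\infty)$,
$$\mathbb E\sum_{w\in V}\ \sum_{y\sim w}\ \sum_{v\in S_s(T,y)}f(v)\,\mathbf 1\bigl(w\in K_v(T,y)\bigr)\ \le\ 2\sum_vd_vf(v). \tag{3}$$

**Proof.** Write $S=S_s(T,X_0)$, $S'=S_s(T',X_1)$ and let $\mathrm{Des}$ be the set of $v\in S$ with $X_1\in K_v(T,X_0)$. We claim
$$S'\subseteq\{X_0,X_1\}\cup(S\setminus\mathrm{Des}).$$
Let $v\in S'$ with $v\notin\{X_0,X_1\}$. By Lemma 2 a descending path of length $s$ from $v$ in $(T',X_1)$ is also descending in $(T,X_0)$, so $v\in S$. That path avoids $X_1$, so $X_1\notin K_v(T,X_0)$ and $v\notin\mathrm{Des}$.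

Summing $f$ over both sides,
$$\sum_{v\in S'}f(v)\le f(X_0)+f(X_1)+\sum_{v\in S}f(v)-\sum_{v\in\mathrm{Des}}f(v).$$
By Lemma 1 the sums over $S'$ and $S$ have the same finite expectation, and $X_0,X_1\sim\pi$. So $\mathbb E\sum_{v\in\mathrm{Des}}f(v)\le2\sum_v\pi(v)f(v)$. Finally, $(X_0,X_1)$ is independent of $T$ and equals each ordered adjacent pair $(y,w)$ with probability $\frac{d_y}{2|E|}\cdot\frac1{d_y}=\frac1{2|E|}$. Multiply by $2|E|$. $\square$

One could let the root take many steps before comparing; one would then have to control repeated visits to $K_v$. A single step is enough for everything below.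

**The direct attempt.** Take $f\equiv1$ and $G=K_n$. The set $K_v(T,y)$ contains the root $y$ only if $v=y$. So (3) gives
$$\mathbb E\sum_y\ \sum_{v\in S_s(T,y),\,v\ne y}|K_v(T,y)|\le 2n(n-1).$$
If every $K_v$ had at least $m+1$ elements, then for an average root $y$ there would be at most $2(n-1)/(m+1)$ vertices $v\ne y$ with long branches, and with $m$ of order $\sqrt n$ this would be the bound we want. But all we know in general is $v\in K_v$. With $|K_v|\ge1$ the inequality says that $S_s(T,y)\setminus\{y\}$ has at most $2(n-1)$ elements on average, which is no information. The binary tree shows that $K_v=\{v\}$ does happen. The attempt breaks exactly where long branches split.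

Two things are needed. First, we need long stretches of tree on which no long branch splits off, together with a proof that few relevant vertices lie near a split. Second, for a general graph, (3) only counts bottlenecks $w$ adjacent to the root $y$. We therefore fix $w$ and ask for which of its neighbors $y$ the vertex $w$ is a bottleneck of $m+1$ different vertices.

## 4. Stripping leaves

The way to ignore short side branches is to remove leaves repeatedly. Long branches survive, and the number of splits that remain is controlled by the number of leaves that remain.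

**Definition.** For a tree $T$ on $V$ let $B_0=V$, and let $B_{a+1}$ be $B_a$ minus all vertices of degree $\le1$ in the induced graph $T[B_a]$. Let $\lambda_a=|B_a|-|B_{a+1}|$ be the number of vertices of degree $\le1$ in $T[B_a]$. An *$a$-arm of $v$ through $x$* is a path of length $a$ in $T$ starting at $v$ with first step to $x$.

Each $T[B_a]$ is a tree or empty: a path between two vertices that are not deleted has inner vertices of degree at least $2$, so it survives too. The definition telescopes:
$$\sum_{a=A}^{A'-1}\lambda_a=|B_A|-|B_{A'}|\le|B_A|. \tag{4}$$

**Example.** For a path $0,\dots,L$ we get $B_a=\{a,\dots,L-a\}$. For a spider with center $c$ and three legs of length $L$, the set $B_a$ ($a\le L$) is the spider with legs of length $L-a$, and $\lambda_a=3$ for $a<L$.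

**Lemma 4.** (i) For $a\ge1$: $v\in B_a$ if and only if $v$ has $a$-arms through two distinct neighbors. (ii) $D\le2a+|B_a|$ for all $a\ge0$.

**Proof.** (i) Induction on $a$. For $a=1$ both sides say that $v$ has degree at least $2$. Assume the claim for $a\ge1$.

Let $v\in B_{a+1}$. Then $v$ has two neighbors $x,y\in B_a$. By induction $x$ has $a$-arms through two distinct neighbors, so it has one not through $v$. Prefixing $v$ gives an $(a+1)$-arm of $v$ through $x$. The same holds for $y$.

Conversely let $v$ have $(a+1)$-arms through $x\ne y$. Truncating them, $v\in B_a$ by induction. The vertex $x$ has an $a$-arm avoiding $v$, namely the rest of the arm of $v$ through $x$. It also has an $a$-arm through $v$, obtained from $x,v,y,\dots$ by following the other arm. These start with different neighbors of $x$, so $x\in B_a$. Likewise $y\in B_a$. So $v$ has degree at least $2$ in $T[B_a]$, and $v\in B_{a+1}$.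

(ii) If $D<2a$ there is nothing to prove. Otherwise let $w_0,\dots,w_D$ be a longest path. Each of $w_a,\dots,w_{D-a}$ has $a$ further vertices of the path on both sides, so it lies in $B_a$ by (i) (for $a=0$ trivially). So $|B_a|\ge D-2a+1$. $\square$

By (ii), to bound $\mathbb E D$ it suffices to find a level $a$ of order $\sqrt\delta$ with $\mathbb E|B_a|=O(rn/\sqrt\delta)$.

## 5. Strands without branch vertices

Fix $a,m\ge1$.

**Definition.** A *branch vertex* is a vertex of degree $\ge3$ in $T[B_a]$. Let
$$B^\circ=\{w\in B_{a+m}:\text{ no branch vertex is within }T\text{-distance }m\text{ of }w\}.$$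
If $B_a\ne\emptyset$, let $\beta(y)$ be the vertex of $B_a$ closest to $y$ in $T$; it is unique since $T[B_a]$ is a subtree. For $w\in B^\circ$ let
$$\mathrm{near}(w)=\{y\in V:\mathrm{dist}_T(w,\beta(y))\le m\}.$$

**Example.** Take the three-legged spider, write $(j,i)$ for the vertex on leg $j$ at distance $i$ from $c$, and let $L>a+2m$. The only branch vertex is $c$, and $B^\circ$ consists of the $(j,i)$ with $m<i\le L-a-m$. Let $w=(1,i)\in B^\circ$. Then $\mathrm{near}(w)$ consists of the $(1,i')$ with $|\min(i',L-a)-i|\le m$. Root the spider at $y=(2,L)$, which is not in $\mathrm{near}(w)$. The vertices $(1,i-h)$, $0\le h\le m$, lie on leg $1$, and all their descending paths run down leg $1$. So $w$ is on every descending path of length $a+m$ from each of these $m+1$ vertices. By contrast, let $m\ge2$, $w=(1,1)$ and root again at $y=(2,L)$. Two steps toward the root lead to $(2,1)$, which has a descending path through $c$ down leg $3$ that misses $w$. This is why $B^\circ$ stays away from branch vertices.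

The next lemma says that what we exclude is small.

**Lemma 5.** (i) $\sum_{w\in B^\circ}|\mathrm{near}(w)|\le(2m+1)n$. (ii) $|B_{a+m}\setminus B^\circ|\le4m\lambda_a$.

**Proof.** (i) The sum equals $\sum_y\#\{w\in B^\circ:\mathrm{dist}_T(w,\beta(y))\le m\}$ (and is $0$ if $B_a=\emptyset$). Fix $z=\beta(y)$. For such a $w$ the path from $z$ to $w$ lies in $B_a$, and all its vertices are within $m$ of $w$, so none is a branch vertex. So $z$ has at most two neighbors in $B_a$, and after the first step every further step is forced. Thus $w$ is $z$, or is determined by the first step and the distance in $\{1,\dots,m\}$. There are at most $2m+1$ such $w$.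

(ii) If there is no branch vertex, the left side is $0$. Let there be $b\ge1$ branch vertices. In the tree $T[B_a]$ we have $\sum_v(\deg v-2)=-2$. It has more than one vertex, so the $\lambda_a$ vertices of degree $\le 1$ contribute $-1$ each and those of degree $2$ nothing. Hence
$$\sum_{\text{branch}}(\deg-2)=\lambda_a-2,\qquad b\le\lambda_a-2,\qquad \sum_{\text{branch}}\deg=\lambda_a-2+2b\le3\lambda_a-6. \tag{5}$$
A vertex of $B_{a+m}\setminus B^\circ$ is a branch vertex or a non-branch vertex of $B_a$ within distance $m$ of a branch vertex. In the second case let $z$ be a nearest branch vertex. The path from $z$ to $w$ lies in $B_a$, and its vertices other than $z$ are non-branch. Given $z$ and the first edge at $z$, the path is forced step by step, so each pair ($z$, edge) accounts for at most $m$ vertices. The total is at most $b+m(3\lambda_a-6)\le4m\lambda_a$. $\square$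

Now the geometric heart: every $w\in B^\circ$ is a bottleneck for $m+1$ vertices, whenever the root is not in $\mathrm{near}(w)$.

**Lemma 6.** Let $w\in B^\circ$ and $y\notin\mathrm{near}(w)$, and let $w=v_0,v_1,\dots,v_k=y$ be the $T$-path. Then $k>m$ and $v_0,\dots,v_{m+1}\in B_a$. For each $0\le i\le m$ we have $v_i\in S_{a+m}(T,y)$, and every descending path of length $a+m$ from $v_i$ in $(T,y)$ contains $w$.

**Proof.** **Step 1: the path starts inside $B_a$.** Since $w\in B_a$ and $T[B_a]$ is a subtree, the path from $w$ to $y$ passes through $\beta(y)$, and its part up to $\beta(y)$ lies in $B_a$. That part has length at least $m+1$ because $y\notin\mathrm{near}(w)$.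

**Step 2: the $v_i$ have long descending paths.** Since $w\in B_{a+m}$, Lemma 4(i) gives an $(a+m)$-arm of $w$ not through $v_1$. It leads away from $y$, so it is descending in $(T,y)$. Going down $v_i,v_{i-1},\dots,v_0=w$ and then along this arm, and stopping after $a+m$ steps, shows $v_i\in S_{a+m}(T,y)$.

**Step 3: a descending path of length $a+m$ from $v_i$ stays in $B_a$ for $m$ steps.** For $i=0$ the lemma is trivial, so let $1\le i\le m$ and let $v_i=u_0,u_1,\dots,u_{a+m}$ be descending. We claim $u_j\in B_a$ for $0\le j\le m$. For $j=0$ this is Step 1. For $1\le j\le m$, the vertex $u_j$ has the $a$-arm $u_j,u_{j+1},\dots,u_{j+a}$ through $u_{j+1}$, as $j+a\le a+m$. Also $v_i\in B_a$ has an $a$-arm not through $u_1$. Going from $u_j$ back up to $u_0=v_i$ and then along this arm is a path of length $j+a$, whose first $a$ steps are an $a$-arm of $u_j$ through $u_{j-1}$. By Lemma 4(i), $u_j\in B_a$.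

**Step 4: inside $B_a$ the path is forced to go to $w$.** For $1\le h\le m$ the vertex $v_h$ is within $m$ of $w$, so it is not a branch vertex. As $v_{h-1},v_{h+1}\in B_a$, these two are its only neighbors in $B_a$. Now $u_1\in B_a$ is a child of $v_i$ and $v_{i+1}$ is the parent of $v_i$, so $u_1=v_{i-1}$. Inductively, let $u_j=v_{i-j}$ with $1\le j<i$ and $u_{j-1}=v_{i-j+1}$. Then $u_{j+1}\in B_a$ (since $j+1\le i\le m$) is a neighbor of $v_{i-j}$ different from $u_{j-1}=v_{i-j+1}$, so $u_{j+1}=v_{i-j-1}$. Hence $u_i=v_0=w$. $\square$

This shows why lengths $a$ and $a+m$ both appear: the extra $m$ steps force a path of length $a+m$ to spend its first $m$ steps in $B_a$, so short side branches cannot serve as an escape.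

## 6. The inequality for $B^\circ$

For $w\in B^\circ$, $y\notin\mathrm{near}(w)$ and $f:V\to[0,\infty)$ put $F(w,y)=\sum_{i=0}^mf(v_i)$, with $v_0,\dots,v_m$ as in Lemma 6.

**Proposition 7.** For all $a,m\ge1$ and $f:V\to[0,\infty)$,
$$\mathbb E\sum_{w\in B^\circ}\ \sum_{y\sim w,\ y\notin\mathrm{near}(w)}F(w,y)\ \le\ 2\sum_vd_vf(v). \tag{6}$$

**Proof.** Use (3) with $s=a+m$, and keep on the left only pairs with $w\in B^\circ$, $y\sim w$, $y\notin\mathrm{near}(w)$. For such a pair Lemma 6 says that the distinct vertices $v_0,\dots,v_m$ all lie in $S_s(T,y)$ and that $w\in K_{v_i}(T,y)$ for each of them. So the inner sum in (3) is at least $F(w,y)$. $\square$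

## 7. A recursion from level $A$ to level $3A$

**Step 1: bound $\mathbb E|B^\circ|$.** Take $f\equiv1$ and assume $(m+1)^2\le\delta$. Then $F=m+1$. A vertex $w$ has at least $\delta$ distinct neighbors ($G$ is simple), and at most $|\mathrm{near}(w)|$ of them lie in $\mathrm{near}(w)$. So at least $\delta-|\mathrm{near}(w)|$ values of $y$ contribute in (6); this is also true if the number is negative. With Lemma 5(i),
$$(m+1)\bigl(\delta\,\mathbb E|B^\circ|-(2m+1)n\bigr)\le(m+1)\,\mathbb E\sum_{w\in B^\circ}\bigl(\delta-|\mathrm{near}(w)|\bigr)\le2n\bar d.$$
Since $(2m+1)/\delta\le2(m+1)/(m+1)^2=2/(m+1)$ and $r\ge1$,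
$$\mathbb E|B^\circ|\le\frac{2rn}{m+1}+\frac{(2m+1)n}{\delta}\le\frac{4rn}{m+1}\le\frac{5rn}{m+1}.$$
(The last rounding is generous; it leads to the constants in the theorems.) Here $\sqrt\delta$ enters: strands can be used up to length $m$ of order $\sqrt\delta$, because on average over $B^\circ$ about $(2m+1)n/|B^\circ|$ vertices, possibly all of them neighbors of $w$, are useless as roots.

**Step 2: add the vertices near branch vertices.** By Lemma 5(ii), for all $a,m\ge1$ with $(m+1)^2\le\delta$,
$$\mathbb E|B_{a+m}|\le\frac{5rn}{m+1}+4m\,\mathbb E\lambda_a. \tag{7}$$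

**Step 3: average over $a$ so that the leaves telescope.** Let $b(A)=\mathbb E|B_A|$, which is nonincreasing in $A$. Let $1\le m\le A$ and sum (7) over $a=A,\dots,2A-1$. We have $a+m\le3A$, so $|B_{3A}|\le|B_{a+m}|$. By (4) the sum of the $\lambda_a$ is at most $|B_A|$. Dividing by $A$,
$$b(3A)\le\frac{5rn}{m+1}+\frac{4m}A\,b(A).$$

**Step 4: choose $m$.** For an integer $A$ with $24\le A\le12\sqrt\delta$ let $m=\lfloor A/24\rfloor\ge1$. Then $m+1\le\frac A{24}+1\le\frac A{12}\le\sqrt\delta$, also $m+1>A/24$ and $4m/A\le1/6$. So
$$b(3A)\le\frac{120\,rn}A+\frac{b(A)}6\qquad(24\le A\le12\sqrt\delta). \tag{8}$$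

One application of (8) is not enough: with $b(A)\le n$ it leaves the term $n/6$. But (8) can be iterated. Each tripling of $A$ divides the old term by $6$, while the target $rn/A$ only shrinks by a factor $3$.

## 8. From the recursion to Theorem 1 and to midpoints of long paths

**Step 1: iterate.** Let $A_j=24\cdot3^j$ and $\beta_j=A_jb(A_j)/(rn)$. Since $b\le n\le rn$, we have $\beta_0\le24$. If $A_j\le12\sqrt\delta$, multiplying (8) for $A=A_j$ by $3A_j/(rn)$ gives $\beta_{j+1}\le360+\frac12\beta_j$. If $\beta_j\le720$ then $\beta_{j+1}\le720$. By induction,
$$\beta_j\le720\qquad\text{whenever }A_j\le36\sqrt\delta, \tag{9}$$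
because for $j\ge1$ the condition $A_j\le36\sqrt\delta$ means $A_{j-1}\le12\sqrt\delta$.

**Step 2: stop at the last allowed level.** Let $J$ be maximal with $A_J\le36\sqrt\delta$. It exists since $A_0=24\le36\sqrt\delta$. By maximality $3A_J>36\sqrt\delta$, so $A_J>12\sqrt\delta$. By Lemma 4(ii) and (9),
$$\mathbb E D\le2A_J+b(A_J)\le72\sqrt\delta+\frac{720\,rn}{12\sqrt\delta}=72\sqrt\delta+\frac{60\,rn}{\sqrt\delta}\le\frac{132\,rn}{\sqrt\delta},$$
because $\sqrt\delta=\delta/\sqrt\delta\le n/\sqrt\delta\le rn/\sqrt\delta$. For a $d$-regular graph $r=1$ and $\delta=d$. This proves Theorem 1. $\square$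

So $\mathbb E D_n\le132\,|V(G_n)|/\sqrt{d(n)}$ for the graphs in the question.

**Proof of Theorem 2(b).** By Lemma 4(i), for $k\ge1$ the set $B_k$ consists exactly of the midpoints of paths of length $2k$ in $T$. If $24\le k\le36\sqrt\delta$, choose $j$ with $A_j\le k<3A_j$. Then $A_j\le36\sqrt\delta$, and by monotonicity and (9),
$$b(k)\le b(A_j)\le\frac{720\,rn}{A_j}\le\frac{2160\,rn}k.$$
If $k<24$, then $b(k)\le n\le24\,rn/k$. $\square$

**Dense graphs.** Let $\delta\ge\alpha n$ with $\alpha>0$. Then $r\le n/(\alpha n)=1/\alpha$, and Theorem 1 gives $\mathbb E D\le132\,\alpha^{-3/2}\sqrt n$. This is the upper bound, with an explicit constant, in the known fact that the UST diameter is $\Theta(\sqrt n)$ when the minimal degree is $\Omega(n)$.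

## 9. Unequal degrees: weights $1/d_v$ and degree classes

With $f\equiv1$ the right side of (6) is $2n\bar d$, while a vertex $w$ of small degree has only about $\delta$ possible roots $y$. This loses $r=\bar d/\delta$. The choice $f(v)=1/d_v$ repairs the right side, which becomes $2n$. But the left side then contains about $d_w\sum_i1/d_{v_i}$ for each $w$. If $d_w=\delta$ and all other vertices of the strand have degree $\Delta$, this is only $1+m\delta/\Delta$. The remedy is to use vertices $w$ that have many vertices of comparable degree on both sides. Most vertices do, up to a factor counting the possible orders of magnitude.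

**Proof of Theorem 2(a).** Put $\kappa=1+\lfloor\log_2(\Delta/\delta)\rfloor$. The *class* of $v$ is the integer $c$ with $2^c\delta\le d_v<2^{c+1}\delta$. There are at most $\kappa$ classes. Let $a,m\ge1$ with $(m+1)^2\le\delta$.

**Step 1: $B^\circ$ is a union of few intervals.** Remove all branch vertices from $T[B_a]$. The components that remain are trees of maximal degree at most $2$, that is, paths; call them segments. There are at most $2\lambda_a$ of them. Indeed, if $B_a=\emptyset$ there are none. If $B_a\ne\emptyset$ and there is no branch vertex, there is one, and $\lambda_a\ge1$. If there are $b\ge1$ branch vertices, removing them one at a time increases the number of components each time by at most $\deg-1$, so by (5) there are at most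
$$1+\sum_{\text{branch}}(\deg-1)=1+(\lambda_a-2)+b\le2\lambda_a-3$$
segments.

Consider a segment with vertices in positions $0,\dots,p$. A neighbor in $B_a$ outside the segment must be a branch vertex. An inner vertex of the segment has both of its $B_a$-neighbors inside it. So a path in $T[B_a]$ to a branch vertex leaves the segment at an end, and the distance from position $i$ to the nearest branch vertex is the minimum of $i+1$ (if the end $0$ is adjacent to a branch vertex) and $p-i+1$ (if the end $p$ is). Hence the vertices of the segment at distance $>m$ from all branch vertices form an interval. Since $T[B_{a+m}]$ is a subtree, it also meets the segment in an interval. So $B^\circ$ meets each segment in an interval $I$, possibly empty. Every vertex of $B^\circ$ is non-branch and lies in a segment.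

**Step 2: most vertices of $B^\circ$ see their own class often in both directions.** Cut each nonempty $I$ into at most $|I|/(m+1)+1$ blocks of at most $m+1$ consecutive vertices. Let $h=(m+1)/(8\kappa)$. Call $w\in B^\circ$ *bad* if, in at least one of the two directions along its segment, fewer than $h$ vertices of its block lying weakly in that direction from $w$ (counting $w$) have the same class as $w$. Fix a block, a direction and a class. The vertices of that class that are bad because of that direction have rank less than $h$ among the vertices of the class, counted from the end of the block in that direction. So there are at most $h$ of them. Hence each block contains at most $2\kappa h=(m+1)/4$ bad vertices. The number of blocks is at most $|B^\circ|/(m+1)+2\lambda_a$, so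
$$\#\mathrm{bad}\le\tfrac14|B^\circ|+\tfrac{m+1}4\cdot2\lambda_a\le\tfrac14|B^\circ|+m\lambda_a. \tag{10}$$

**Step 3: apply Proposition 7 to the vertices that are not bad.** Let $w\in B^\circ$ be not bad and $y\notin\mathrm{near}(w)$. In Lemma 6 the vertices $v_0,\dots,v_m$ are consecutive vertices of a path in $T[B_a]$, none of them a branch vertex, so they run along the segment of $w$ in one of the two directions. The vertices of the block of $w$ weakly in that direction are within distance $m$ of $w$, so they are among $v_0,\dots,v_m$. Thus at least $h$ of the $v_i$ have the class of $w$, and for these $d_{v_i}\le2d_w$. With $f(v)=1/d_v$,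
$$F(w,y)\ge\frac h{2d_w}.$$
There are at least $d_w-|\mathrm{near}(w)|$ neighbors $y\notin\mathrm{near}(w)$, so the sum over $y$ in (6) is at least $\frac h2\max\{0,1-|\mathrm{near}(w)|/d_w\}\ge\frac h2\bigl(1-|\mathrm{near}(w)|/\delta\bigr)$. The right side of (6) is $2n$. With Lemma 5(i),
$$\frac h2\Bigl(\mathbb E|B^\circ\setminus\mathrm{bad}|-\frac{(2m+1)n}\delta\Bigr)\le2n,$$
and therefore
$$\mathbb E|B^\circ\setminus\mathrm{bad}|\le\frac{32\kappa n}{m+1}+\frac{2n}{m+1}\le\frac{50\kappa n}{m+1}.$$

**Step 4: put the pieces together.** By (10), $\frac34\mathbb E|B^\circ|\le\frac{50\kappa n}{m+1}+m\,\mathbb E\lambda_a$. So $\mathbb E|B^\circ|\le\frac{200}{3}\cdot\frac{\kappa n}{m+1}+\frac43m\,\mathbb E\lambda_a$, and with Lemma 5(ii),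
$$\mathbb E|B_{a+m}|\le\frac{67\kappa n}{m+1}+6m\,\mathbb E\lambda_a\qquad\bigl(a,m\ge1,\ (m+1)^2\le\delta\bigr). \tag{11}$$

**Step 5: recursion.** Let $A$ be an integer with $36\le A\le18\sqrt\delta$ and $m=\lfloor A/36\rfloor\ge1$. Then $m+1\le\frac A{36}+1\le\frac A{18}\le\sqrt\delta$, also $m+1>A/36$ and $6m/A\le1/6$. Averaging (11) over $a=A,\dots,2A-1$ exactly as in Section 7,
$$b(3A)\le\frac{67\kappa n}{m+1}+\frac{6m}A\,b(A)\le\frac{2412\,\kappa n}A+\frac{b(A)}6.$$
Now let $A_j=36\cdot3^j$ and $\beta_j=A_jb(A_j)/n$. Then $\beta_0\le36$, and $\beta_{j+1}\le7236\,\kappa+\frac12\beta_j$ if $A_j\le18\sqrt\delta$. By induction $\beta_j\le14472\,\kappa$ whenever $A_j\le54\sqrt\delta$. Let $J$ be maximal with $A_J\le54\sqrt\delta$; it exists since $A_0=36$, and $A_J>18\sqrt\delta$. By Lemma 4(ii),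
$$\mathbb E D\le2A_J+b(A_J)\le108\sqrt\delta+\frac{14472\,\kappa n}{18\sqrt\delta}=108\sqrt\delta+\frac{804\,\kappa n}{\sqrt\delta}\le\frac{912\,\kappa n}{\sqrt\delta},$$
using $\sqrt\delta\le n/\sqrt\delta$ and $\kappa\ge1$. Since $\kappa\le1+\log_2(\Delta/\delta)$, this is Theorem 2(a). $\square$

Theorems 1 and 2(a) together bound $\mathbb E D$ by a constant times $\min\{\bar d/\delta,\,1+\log_2(\Delta/\delta)\}\cdot n/\sqrt\delta$. For regular graphs the minimum is $1$. Whether this factor can be removed for irregular graphs is not settled by the argument.
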